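\title{Density randomness does not imply Oberwolfach randomness}

\begin{abstract}
A binary sequence is density random if it is Martin-L\"of random and every $\Pi^0_1$ class containing it has density one at it. Oberwolfach randomness, which is defined by tests steered by a left-c.e.\ real, is known to imply density randomness. We show that the converse fails. For every integrable lower semicomputable function $f$ on Cantor space we construct a Martin-L\"of random sequence $z$ that is not Oberwolfach random and at which the averages of $f$ over the cylinders around $z$ converge to $f(z)<\infty$. It follows that every $\Pi^0_1$ class of positive measure contains a density random sequence that is not Oberwolfach random.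
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in Cantor space $2^\omega$ with the uniform (Lebesgue) measure $\lambda$. A string $\sigma\in2^{<\omega}$ of length $|\sigma|$ determines the \emph{cylinder} $[\sigma]$, the clopen set of all sequences extending $\sigma$. We call $|\sigma|$ the length of the cylinder and write $|C|=\lambda(C)$ for the measure of a cylinder $C$. Any two cylinders are nested or disjoint. The string of the first $n$ bits of $z\in 2^\omega$ is $z{\upharpoonright}n$.

A \emph{$\Sigma^0_1$ class} is a union of cylinders $[\sigma]$ with $\sigma$ ranging over a computably enumerable set of strings; a family of such classes is \emph{uniformly $\Sigma^0_1$} if the enumerations are computable in the index. There is a uniformly $\Sigma^0_1$ list $(U_i)_{i\in\mathbb N}$ of all $\Sigma^0_1$ classes. A \emph{$\Pi^0_1$ class} is the complement of a $\Sigma^0_1$ class. A \emph{Martin-L\"of test} is a uniformly $\Sigma^0_1$ sequence $(T_n)_{n\in\mathbb N}$ with $\lambda(T_n)\le2^{-n}$, and $z$ is \emph{Martin-L\"of random} if $z\notin\bigcap_nT_n$ for every such test. There is a \emph{universal} test: a single test $(T_n)$ such that $z$ is Martin-L\"of random if and only if $z\notin\bigcap_nT_n$. A real is \emph{left-c.e.}\ if it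 is the limit of a computable nondecreasing sequence of rationals.

\begin{definition}
The \emph{lower density} of a measurable set $\mathcal P\subseteq2^\omega$ at $z$ is
\[
\underline\rho(\mathcal P\mid z)=\liminf_n\frac{\lambda(\mathcal P\cap[z{\upharpoonright}n])}{2^{-n}}.
\]
A sequence $z$ is \emph{density random} if it is Martin-L\"of random and $\underline\rho(\mathcal P\mid z)=1$ for every $\Pi^0_1$ class $\mathcal P$ with $z\in\mathcal P$.
\end{definition}

The Lebesgue density theorem says that $\underline\rho(\mathcal P\mid z)=1$ for almost every $z\in\mathcal P$. There are countably many $\Pi^0_1$ classes, so almost every sequence is density random. The notion singles out the random points at which the density theorem holds for all effectively closed sets at once.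

\begin{definition}
An \emph{Oberwolfach test} consists of a left-c.e.\ real $\beta\in[0,1]$, identified with its binary expansion, and a uniformly $\Sigma^0_1$ family $(G_\sigma)_{\sigma\in2^{<\omega}}$ such that $\lambda(G_\sigma)\le2^{-|\sigma|}$ for every $\sigma$, and $G_\sigma\supseteq G_\tau$ whenever $\sigma\preceq\tau$. A sequence $z$ \emph{fails} the test if $z\in G_{\beta\upharpoonright n}$ for every $n$. It is \emph{OW-random} (Oberwolfach random) if it fails no Oberwolfach test.
\end{definition}

An Oberwolfach test is a Martin-L\"of test whose $n$th component $G_{\beta\upharpoonright n}$ is not known in advance: one can only guess it from the approximations to $\beta$, and the guess moves upward through the strings of length $n$. Each test is failed by a null set, so almost every sequence is OW-random. The simplest case, rational $\beta$, gives back Martin-L\"of randomness; it also shows that the choice of expansion for a dyadic rational $\beta$ does not matter.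

\begin{lemma}\label{lem:ml}
Every OW-random sequence is Martin-L\"of random. If a Martin-L\"of random sequence fails an Oberwolfach test $(\beta,(G_\sigma))$, then $\beta$ is irrational.
\end{lemma}

\begin{proof}
If $z\in\bigcap_nT_n$ for a Martin-L\"of test $(T_n)$, then $z$ fails the Oberwolfach test with $\beta=0$ and $G_\sigma=\bigcap_{i\le|\sigma|}T_i$. If $\beta$ is rational, its expansion is eventually periodic, hence computable, and $(G_{\beta\upharpoonright n})_n$ is a Martin-L\"of test.
\end{proof}

It is known that OW-randomness implies density randomness; we include a short proof as Proposition~\ref{prop:known}, because it shows what the two notions have in common. The following question is posed in \cite{Nies}.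

\medskip
\noindent\textbf{Question.} \emph{Do OW-randomness and density randomness coincide? That is, is every density random sequence OW-random?}
\medskip

There is a reason to expect that they do. Let $U$ be the complement of a $\Pi^0_1$ class $\mathcal P$, let $U_s$ be the clopen part of $U$ enumerated by stage $s$, and let $z\in\mathcal P$ with $\underline\rho(\mathcal P\mid z)<1-\varepsilon$. For every $s$ the small cylinders around $z$ miss $U_s$, so in some cylinder around $z$ the relative measure of $U$ grows by $\varepsilon$ after stage $s$. The cylinders in which such growth happens between stages $s$ and $t$ have total measure at most $(\lambda(U_t)-\lambda(U_s))/\varepsilon$. Thus the left-c.e.\ real $\lambda(U)/\varepsilon$ acts as a clock whose advance pays for covering $z$, and an Oberwolfach test records such a cover. Conversely, suppose that $z$ is covered in this way by sets paid for by some clock. The set covered between stages $s$ and $t$ has measure at most the advance of the clock, so one may hope to spend this advance as measure enumerated into a $\Sigma^0_1$ class on the covered set, and so to spoil density at $z$. For a single pair $s,t$ the budget suffices. Nevertheless the answer is negative.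

\begin{theorem}\label{thm:main}
There is a density random sequence that is not OW-random.
\end{theorem}

So OW-randomness is strictly stronger than density randomness. We obtain Theorem~\ref{thm:main} from a statement about averages of functions. A \emph{step function} is a function on $2^\omega$ that is constant on all cylinders of some fixed length; a rational-valued step function is given by a finite table. A function $f:2^\omega\to[0,\infty]$ is \emph{lower semicomputable} if $f=\sup_tf_t$ for a computable sequence $0=f_0\le f_1\le\cdots$ of rational-valued step functions. Given such a sequence, we fix a computable nondecreasing sequence $(\ell_t)$ such that $f_t$ is constant on every cylinder of length at least $\ell_t$, and for a cylinder $C$ we put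
\[
M_t(C)=\frac1{|C|}\int_Cf_t\,d\lambda,\qquad M(C)=\frac1{|C|}\int_Cf\,d\lambda=\lim_tM_t(C),
\]
the last equality by monotone convergence.

\begin{theorem}\label{thm:averages}
Let $f$ be lower semicomputable with $\int f\,d\lambda<\infty$, and let $C_0$ be a cylinder with $|C_0|\le1/8$. There is a Martin-L\"of random $z\in C_0$ that is not OW-random, with $f(z)<\infty$ and $\lim_nM([z{\upharpoonright}n])=f(z)$.
\end{theorem}

Integrability cannot be dropped, since $f\equiv\infty$ is lower semicomputable. The bound on $|C_0|$ is a normalization; every cylinder contains one of measure at most $1/8$. Separating sequences are found in every effectively closed set of positive measure.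

\begin{corollary}\label{cor:classes}
Every $\Pi^0_1$ class of positive measure contains a density random sequence that is not OW-random.
\end{corollary}

Section~\ref{sec:covers} reduces both theorems to Proposition~\ref{prop:core}, which mentions neither Martin-L\"of tests nor binary expansions. Section~\ref{sec:idea} explains the idea on a small example, Sections~\ref{sec:construction}--\ref{sec:live} prove Proposition~\ref{prop:core}, and Section~\ref{sec:classes} derives the corollary.

\section{Averages and clocked covers}\label{sec:covers}

The only measure-theoretic estimate we need is the maximal inequality for cylinders.

\begin{lemma}\label{lem:max}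
Let $h\ge0$ be integrable on a cylinder $C$ and let $c>0$. The union of all cylinders $J\subseteq C$ with $|J|^{-1}\int_Jh\,d\lambda\ge c$ has measure at most $c^{-1}\int_Ch\,d\lambda$.
\end{lemma}

\begin{proof}
Each such $J$ lies in a maximal one, and the maximal ones are pairwise disjoint. Summing $c|J|\le\int_Jh\,d\lambda$ over them and using $h\ge0$ gives the bound.
\end{proof}

Let $f$ be lower semicomputable and integrable. We call $z$ a \emph{convergence point} of $f$ if $f(z)<\infty$ and $\lim_nM([z{\upharpoonright}n])=f(z)$. When several functions are present we write $M^f$ for $M$.

\begin{lemma}\label{lem:summand}
Let $f,g$ be lower semicomputable and integrable.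
\begin{enumerate}
\item[(i)] $\liminf_nM^f([z{\upharpoonright}n])\ge f(z)$ for every $z$.
\item[(ii)] Every convergence point of $f+g$ is a convergence point of $f$ and of $g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $n\ge\ell_t$ we have $M^f([z{\upharpoonright}n])\ge M^f_t([z{\upharpoonright}n])=f_t(z)$; let $n\to\infty$ and then $t\to\infty$.

(ii) Both $f(z)$ and $g(z)$ are finite. By (i) for $g$,
\[
\limsup_nM^f([z{\upharpoonright}n])=\limsup_n\bigl(M^{f+g}([z{\upharpoonright}n])-M^g([z{\upharpoonright}n])\bigr)\le f(z)+g(z)-g(z)=f(z),
\]
and (i) for $f$ gives convergence. Exchange $f$ and $g$ for the other claim.
\end{proof}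

Part (ii) lets one function speak for all $\Pi^0_1$ classes. Let $f^*=\sum_i2^{-i-1}1_{U_i}$. If $U_{i,t}$ is the clopen part of $U_i$ enumerated by stage $t$, then $f^*$ is the supremum of the step functions $\sum_{i<t}2^{-i-1}1_{U_{i,t}}$. So $f^*$ is lower semicomputable, and $\int f^*\,d\lambda\le1$.

\begin{lemma}\label{lem:star}
Every Martin-L\"of random convergence point of $f^*$ is density random.
\end{lemma}

\begin{proof}
Let $z$ be such a point and let $z\in\mathcal P=2^\omega\setminus U_i$. Write $f^*=2^{-i-1}1_{U_i}+\sum_{j\ne i}2^{-j-1}1_{U_j}$. By Lemma~\ref{lem:summand}(ii), $z$ is a convergence point of $2^{-i-1}1_{U_i}$, which vanishes at $z$. Hence $\lambda(U_i\cap[z{\upharpoonright}n])/2^{-n}\to0$, that is, $\underline\rho(\mathcal P\mid z)=1$.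
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:averages}]
Apply Theorem~\ref{thm:averages} to $f^*$ and use Lemma~\ref{lem:star}.
\end{proof}

A construction does not produce the sets $G_\sigma$ directly. It produces clopen sets stage by stage and advances a clock to pay for them.

\begin{definition}
A \emph{clocked cover} consists of a computable nondecreasing sequence $(\alpha_t)$ of nonnegative rationals with limit $\alpha<1$ and a computable family $(V_{s,t})_{s\le t}$ of clopen sets, increasing in $t$ and decreasing in $s$, such that $\lambda(V_{s,t})\le\alpha_t-\alpha_s$ for all $s\le t$. It \emph{captures} $z$ if $z\in V_s:=\bigcup_{t\ge s}V_{s,t}$ for every $s$.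
\end{definition}

\begin{lemma}\label{lem:cover}
A sequence captured by a clocked cover is not OW-random.
\end{lemma}

\begin{proof}
Let $z$ be captured. The sets $V_s$ are uniformly $\Sigma^0_1$ and $\lambda(V_s)\le\alpha-\alpha_s$. If $\alpha$ is computable, we can compute stages $s_n$ with $\alpha-\alpha_{s_n}<2^{-n}$. Then $(V_{s_n})_n$ is a Martin-L\"of test with $z\in\bigcap_nV_{s_n}$, and $z$ is not OW-random by Lemma~\ref{lem:ml}.

Now let $\alpha$ be noncomputable, hence irrational. A string $\sigma$ is read as the guess that $\alpha$ lies in $[0.\sigma,\,0.\sigma+2^{-|\sigma|}]$, where $0.\sigma$ is the dyadic rational with expansion $\sigma$, and $G_\sigma$ collects what is covered while the clock is in this interval. Let $s(\sigma)$ be the least $s$ with $\alpha_s\ge0.\sigma$, and put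
\[
G_\sigma=\bigcup\bigl\{V_{s(\sigma),t}:\ t\ge s(\sigma),\ \alpha_t\le0.\sigma+2^{-|\sigma|}\bigr\},
\]
with $G_\sigma=\emptyset$ if $s(\sigma)$ does not exist. This family is uniformly $\Sigma^0_1$. The union is increasing in $t$, and each of its members has measure at most $\alpha_t-\alpha_{s(\sigma)}\le(0.\sigma+2^{-|\sigma|})-0.\sigma$, so $\lambda(G_\sigma)\le2^{-|\sigma|}$. Let $\sigma\preceq\tau$ with $s(\tau)$ defined. Then $0.\sigma\le0.\tau$ and $0.\tau+2^{-|\tau|}\le0.\sigma+2^{-|\sigma|}$. Hence $s(\sigma)\le s(\tau)$, every $t$ that occurs for $\tau$ occurs for $\sigma$, and $V_{s(\tau),t}\subseteq V_{s(\sigma),t}$; so $G_\tau\subseteq G_\sigma$. Thus $(\alpha,(G_\sigma))$ is an Oberwolfach test. For $\sigma=\alpha{\upharpoonright}n$, irrationality gives $0.\sigma<\alpha<0.\sigma+2^{-n}$. So $s(\sigma)$ exists, every $t\ge s(\sigma)$ occurs in the union, and $G_\sigma=V_{s(\sigma)}\ni z$.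
\end{proof}

\begin{proposition}\label{prop:known}
An OW-random sequence $z$ is a convergence point of every integrable lower semicomputable $f$, and it is density random.
\end{proposition}

\begin{proof}
Fix a rational $\varepsilon>0$ and a stage $s_0$ with $\int(f-f_{s_0})\,d\lambda<\varepsilon$. For $s_0\le s\le t$ let $W_{s,t}$ be the union of the cylinders $J$ with $M_t(J)-M_s(J)\ge\varepsilon$. Cylinders of length at most $\ell_t$ suffice, so $W_{s,t}$ is clopen and computable; it increases in $t$ and decreases in $s$. With $\alpha_t=\varepsilon^{-1}\int(f_t-f_{s_0})\,d\lambda$, Lemma~\ref{lem:max} gives $\lambda(W_{s,t})\le\alpha_t-\alpha_s$, and $\lim_t\alpha_t<1$. Counting stages from $s_0$, we have a clocked cover. By Lemma~\ref{lem:cover} there is $s$ with $z\notin W_{s,t}$ for all $t\ge s$, so $M([z{\upharpoonright}n])\le M_s([z{\upharpoonright}n])+\varepsilon=f_s(z)+\varepsilon$ for $n\ge\ell_s$. With Lemma~\ref{lem:summand}(i),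
\[
f(z)\le\liminf_nM([z{\upharpoonright}n])\le\limsup_nM([z{\upharpoonright}n])\le f_s(z)+\varepsilon\le f(z)+\varepsilon ,
\]
and $f_s(z)+\varepsilon<\infty$. As $\varepsilon$ is arbitrary, $z$ is a convergence point of $f$. The last claim follows from Lemmas~\ref{lem:ml} and~\ref{lem:star}.
\end{proof}

The rest of the work goes into the following statement.

\begin{proposition}\label{prop:core}
Let $f$ be lower semicomputable and integrable, and let $C_0$ be a cylinder with $|C_0|\le1/8$. Some convergence point $z\in C_0$ of $f$ is captured by a clocked cover.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:averages} from Proposition~\ref{prop:core}]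
Let $(T_n)$ be a universal Martin-L\"of test and $g=\sum_n1_{T_n}$. Like $f^*$, the function $g$ is lower semicomputable, and $\int g\,d\lambda\le2$. Apply Proposition~\ref{prop:core} to $f+g$. The resulting $z$ is not OW-random by Lemma~\ref{lem:cover}, and it is a convergence point of $f$ and of $g$ by Lemma~\ref{lem:summand}(ii). From $g(z)<\infty$ we get $z\notin\bigcap_nT_n$, so $z$ is Martin-L\"of random.
\end{proof}

\section{The idea}\label{sec:idea}

This section is informal. We find $z$ as the intersection of cylinders $C_0\supsetneq C_1\supsetneq\cdots$, chosen by trial and error. Think of $f$ as played by an opponent who adds the mass $f_t-f_{t-1}$ at stage $t$ and whose total mass on $C_0$ stays below $\kappa_0|C_0|$. A \emph{process} of level $k$ works on a candidate for $C_k$ and starts \emph{children} on candidates for $C_{k+1}$. It has a tolerance $\kappa_k$ and ends when the average of $f$ over its cylinder has risen by $\kappa_k$ since its start. We want an infinite path of processes that never end, subject to two demands.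

\emph{Convergence.} Once the process on $C_k$ has started, the opponent adds less than $\kappa_k|C_k|$ on $C_k$. By Lemma~\ref{lem:max}, for most choices of $C_{k+1}$ the averages over all cylinders between $C_{k+1}$ and $C_k$ move by at most a constant multiple of $\kappa_k$. So the averages along $z$ have a finite limit if $\sum_k\kappa_k<\infty$.

\emph{Capture.} Let $V_{s,t}$ be the union of the cylinders of all processes started by stage $t$ whose parent was started at a stage $\ge s$. Starting stages tend to infinity along the path, so $z\in V_s$ for all $s$. We must run a bounded clock that pays for these sets.

The two demands conflict. Suppose that the children of a process $e$ of level $k$ get pairwise disjoint cylinders and that each child is paid for by a clock advance equal to its measure, advances made by its descendants being counted. Then the clock advances by about $|C_0|$ in total. But the opponent can end all children of $e$ with mass $\kappa_{k+1}|C_e|$, and if $\kappa_{k+1}<\kappa_k$ this does not end $e$, which is left with no room. So children must reuse space. Worse, let the opponent fix $j$ and always add mass $\kappa_j|C|$ on the cylinder $C$ of the current process of level $j$. With a budget close to $\kappa_0|C_0|$ he ends processes of level $j$ of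 total measure close to $(\kappa_0/\kappa_j)|C_0|$, which is unbounded in $j$. A clock that advances by the measure of every ended process is therefore unbounded. A bounded clock has to pay for trials of unbounded total measure, while the opponent must spend mass on each trial separately; if we achieve this, the hope described in Section~\ref{sec:intro} fails.

The way out is to ask only for $\lambda(V_{s,t})\le2\cdot(\text{advance of the clock})$, and to prove this for every process with respect to a clock of its own:
\begin{quote}
$(*)$ in every window $[s,t]$ of stages, the part of $V_{s,t}$ contributed by the process and its descendants has measure at most twice the advance of its clock.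
\end{quote}
A process advances its clock by issuing a request and waiting until it is granted. \emph{Main} children have disjoint cylinders, and their requests are passed on to the parent, so they move the clock of the parent. If the whole life of a main child $m$ lies in the window, $m$ contributes at most $|C_m|$ but earns the allowance $2|C_m|$. The surplus pays for \emph{auxiliary} children, whose requests are not passed on: the parent grants a request of size $d$ of an auxiliary child after running main children of total measure $2d$.

\begin{example}\label{ex:quarters}
Measure in units of $|C_e|$, and split $C_e$ into quarters $Q_1,\dots,Q_4$. In a first round, $e$ starts an auxiliary child $a_1$ on $Q_1$, which issues two requests of size $1/8$; the first is granted after a main child $m_1$ has run on $Q_3$, the second after a main child $m_2$ has run on $Q_4$. In a second round, $a_2$ works on $Q_3$, and $m_3,m_4$ run on $Q_1,Q_2$; see Figure~\ref{fig:quarters}.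

\emph{Clock.} Only the four main children move the clock of $e$, by $1/4$ each, so it advances by $1$ in total.

\emph{Cost to the opponent.} Two children with the same cylinder live at different times, so no mass counts for both. Ending all six costs $\frac64\kappa_{k+1}$. For $\kappa_{k+1}=\frac45\kappa_k$ this is $\frac65\kappa_k>\kappa_k$, so $e$ itself ends before it runs out of room.

\emph{The bound $(*)$.} Assume $(*)$ for the children and take windows that begin after the start of $e$. Let the window begin with the first round. Until $m_1$ is done, the clock of $a_1$ stands still, so $a_1$ contributes nothing, and $(*)$ for $e$ is $(*)$ for $m_1$. After the first request of $a_1$ is granted, the clock of $e$ has advanced by $1/4$, and the allowance is $1/2$. Here $m_1$ contributes at most $|Q_3|=1/4$, and $a_1$, whose clock shows $1/8$, at most $2\cdot\frac18=\frac14$. The allowance is used up exactly, which is why a request $d$ is served by main children of measure $2d$. If instead the window begins in the middle of the life of $m_1$, then $m_1$ may need its full allowance and yields no surplus. So in $(*)$ we count only requests that are both issued and granted inside the window; for $a_1$ this is at most the second request, and $m_2$, which serves it, lies inside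 the window.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=0.7]
\draw[fill=gray!30] (0,0) rectangle (1,2);
\draw[fill=gray!30] (2,2) rectangle (3,4);
\draw (2,0) rectangle (3,1);
\draw (3,1) rectangle (4,2);
\draw (0,2) rectangle (1,3);
\draw (1,3) rectangle (2,4);
\node at (0.5,1) {$a_1$}; \node at (2.5,3) {$a_2$};
\node at (2.5,0.5) {$m_1$}; \node at (3.5,1.5) {$m_2$};
\node at (0.5,2.5) {$m_3$}; \node at (1.5,3.5) {$m_4$};
\draw[dashed] (0,2) -- (4.2,2);
\draw (0,0) -- (4,0);
\draw[->] (-0.2,0) -- (-0.2,4.2) node[above] {time};
\node at (0.5,-0.4) {$Q_1$}; \node at (1.5,-0.4) {$Q_2$};
\node at (2.5,-0.4) {$Q_3$}; \node at (3.5,-0.4) {$Q_4$};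
\end{tikzpicture}
\caption{Six children of a process whose cylinder is split into quarters $Q_1,\dots,Q_4$. Each rectangle is the cylinder of a child times its lifetime. The main children $m_i$ cover the cylinder once, and only they move the clock; the auxiliary children $a_i$ (shaded) cover half of it again. The rectangles are disjoint and their widths add up to $3/2$.}
\label{fig:quarters}
\end{figure}

In the construction the sizes of the requests and the lifetimes depend on $f$. The rules below keep the ratio of main to auxiliary measure between $2$ and $2.05$ in any case, and the gap between $3/2$ and $5/4$ absorbs the losses.

\section{The construction}\label{sec:construction}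

Fix $f$ and $C_0$ as in Proposition~\ref{prop:core}, and a rational $\kappa_0>M(C_0)$; this is the one place where integrability is used. Put
\[
\kappa_k=\kappa_0(4/5)^k,\qquad L_k=200\,\kappa_k,
\]
so that $\kappa_k=1.25\,\kappa_{k+1}$ and $\sum_kL_k=1000\,\kappa_0$. The construction runs in stages $t=0,1,2,\dots$; each stage consists of a check followed by one action.

\subsection*{Processes}
The processes form a tree; the \emph{subtree} of $e$ consists of $e$ and its descendants. A process $e$ has a level $k$, a cylinder $C_e$, a starting stage $t_e$, a \emph{base stage} $r_e\le t_e$ and a \emph{base value} $b_e$ such that
\begin{equation}\label{eq:base}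
f_{r_e}\equiv b_e\ \text{ on }C_e,\qquad M_{t_e}(C_e)-b_e<\kappa_k .
\end{equation}
We put $w_e=2^{-k-8}|C_e|$. The root has level $0$, cylinder $C_0$, and $t_e=r_e=b_e=0$; it satisfies \eqref{eq:base} because $f_0=0$. A child of a process of level $k$ has level $k+1$ and is either \emph{main} or \emph{auxiliary}.

The base value is a lower bound for $f_t$ on all of $C_e$ for $t\ge r_e$, which is what Lemma~\ref{lem:max} needs. One cannot simply take $r_e=t_e$: this would force $C_e$ to have length at least $\ell_{t_e}$, later children would be ever smaller, and the opponent could end infinitely many of them with little mass. So a parent keeps an older stage $r$, its grid stage, for as long as $f_r$ is a good approximation on its cylinder.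

\subsection*{The check}
At the check of stage $t$ we go through the processes level by level. A process $e$ of level $k+1$ with parent $p$, started before $t$ and not yet ended, \emph{ends} at $t$ if
\begin{itemize}
\item[(E1)] $M_t(C_e)-M_{t_e}(C_e)\ge\kappa_{k+1}$, or
\item[(E2)] $M_t(J)-b_p\ge L_k$ for some cylinder $J$ with $C_e\subseteq J\subseteq C_p$, or
\item[(E3)] $p$ has ended.
\end{itemize}
The root never ends, and $M_t(C_0)<\kappa_0$ for all $t$. Hence, by (E1) and \eqref{eq:base}, if $e$ has level $k$, $t\ge t_e$, and $e$ is unended after the check of stage $t$, then
\begin{equation}\label{eq:alive}
M_t(C_e)-M_{t_e}(C_e)<\kappa_k,\qquad M_t(C_e)-b_e<2\kappa_k .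
\end{equation}

\subsection*{Requests and clocks}
A process may \emph{issue} a request of rational size $d>0$. A request issued by $e$ is \emph{charged} to $e$; if $e$ is a main child, it is also charged to the parent of $e$, and so on upward along main links until the root or an auxiliary process is reached. This last process is the \emph{owner} of the request. A request is \emph{pending} until it is \emph{granted}, which happens at one stage for all processes to which it is charged, or never. A process is \emph{blocked} if a request charged to it is pending. The \emph{clock} of $e$ is the total size of the granted requests charged to $e$.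

\subsection*{Actions}
The work of $e$ is organized in \emph{rounds}. A main (auxiliary) round begins with the start of a main (auxiliary) child and is in progress until it is declared finished. After the check of a stage, if the root is blocked we grant its pending request, and otherwise we perform $\mathrm{Act}(\text{root})$. For an unended, unblocked process $e$ of level $k$, $\mathrm{Act}(e)$ follows the first applicable case.
\begin{itemize}
\item[(A1)] $e$ has not yet issued its \emph{initial request}: it issues a request of size $w_e$.
\item[(A2)] $e$ has no grid: set the \emph{grid} $(r,n)$ of $e$, where $r$ is the current stage and $n\ge\ell_r$ is least with $2^{-n}\le w_e$.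
\item[(A3)] No auxiliary round of $e$ is in progress: begin one.
\item[(A4)] A main round of $e$, with child $m$, is in progress.
\begin{itemize}
\item[(a)] If $m$ is unended, perform $\mathrm{Act}(m)$.
\item[(b)] If $m$ has ended and the clock of $e$ has advanced by $\delta<|C_m|$ since this round began, $e$ issues a \emph{top-up request} of size $|C_m|-\delta$.
\item[(c)] Otherwise declare the main round finished.
\end{itemize}
\item[(A5)] An auxiliary round, with child $a$, is in progress, and no main round is.
\begin{itemize}
\item[(a)] If $a$ is unended and unblocked, perform $\mathrm{Act}(a)$.
\item[(b)] If $a$ is unended and blocked by a request of size $d$: if the clock of $e$ has advanced by less than $2d$ since this request was issued, begin a main round, which is said to \emph{serve} the request; otherwise grant the request.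
\item[(c)] If $a$ has ended: if the clock of $e$ has advanced by less than $2|C_a|$ since the auxiliary round began, begin a main round; otherwise declare the auxiliary round finished.
\end{itemize}
\end{itemize}
The initial request pays in advance for the at most two children whose rounds are unfinished. The top-up makes every finished main child cost at least its measure, and (A5c) makes every finished auxiliary child cost at least twice its measure, even if the opponent ends the child at once.

\subsection*{Beginning a round}
Let $e$ begin a round at stage $t$. First \emph{regrid} if necessary: if $M_t(C_e)-M_r(C_e)\ge\kappa_{k+1}/100$, replace $r$ by $t$ and $n$ by $\max(n,\ell_t)$. Thus $n$ never decreases, $n\ge\ell_r$, and $2^{-n}\le w_e$. A cylinder $C\subseteq C_e$ is \emph{admissible} if its length is at least $n$ and $M_t(C)-M_r(C)<\kappa_{k+1}$. The cylinders of the main (auxiliary) children of $e$ are its \emph{main (auxiliary) cylinders}.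
\begin{itemize}
\item Auxiliary round: pick the lexicographically first admissible cylinder of length $n$ that is disjoint from all earlier auxiliary cylinders of $e$.
\item Main round, with current auxiliary child $a$: let $\eta=d/100$ in case (A5b) and $\eta=|C_a|/100$ in case (A5c). Let $q$ be least such that $q\ge n$, $q$ is at least the length of every earlier main cylinder of $e$, and $2^{-q}\le\eta$. Pick the first admissible cylinder of length $q$ that is disjoint from $C_a$ and from all earlier main cylinders of $e$.
\end{itemize}
On the picked cylinder $C$ start a child $c$ of the respective kind with $t_c=t$, $r_c=r$, and $b_c$ the value of $f_r$ on $C$, which is constant there because $C$ has length at least $\ell_r$. Then $b_c=M_r(C)$, and admissibility gives \eqref{eq:base}. Every child $c$ of $e$ has $|C_c|\le2^{-n}\le w_e$. A main cylinder may overlap auxiliary cylinders of other rounds, and this is intended.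

If no cylinder can be picked, the construction stops; Lemma~\ref{lem:room} shows that this does not happen. The lemmas before it concern finite initial parts of the run and do not presuppose it. At each stage there are finitely many processes, so the recursion in (A4a) and (A5a) ends in exactly one elementary action: a request is issued or granted, a grid is set, or a round begins or finishes. All decisions compare rationals computed from finitely many $f_u$, so the run is computable.

\subsection*{The cover}
For $s\le t$ let $V_{s,t}$ be the union of the cylinders $C_c$ of all non-root processes $c$ with $t_c\le t$ whose parent $e$ has $t_e\ge s$. These clopen sets increase in $t$ and decrease in $s$. Let $\gamma_t$ be the clock of the root after stage $t$, and $\alpha_t=2\gamma_t$.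

\subsection*{Bookkeeping}
We record what the rules imply about the order of events.

\begin{lemma}\label{lem:book}
Let $e$ be a process.
\begin{enumerate}
\item[(i)] $\mathrm{Act}(e)$ is performed only when $e$ is unended and unblocked. A request charged to $e$ is issued only at a stage at which $\mathrm{Act}(e)$ is performed. At most one request charged to $e$ is pending at any time.
\item[(ii)] At most one auxiliary and at most one main round of $e$ are in progress at any time. A main round begins during an auxiliary round, which does not finish before the main round does. A round finishes only after its child has ended, and processes in the subtree of the child act only while the round is in progress.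
\item[(iii)] A request owned by the root is granted at the stage after it is issued. A request owned by an auxiliary child $a$ of $e$ is issued through \textup{(A5a)} and can be granted only through \textup{(A5b)} of $\mathrm{Act}(e)$; at both stages no main round of $e$ is in progress.
\item[(iv)] Every request charged to $e$ other than the initial one is issued during a main round of $e$ and is granted before that round finishes, if it finishes. After the initial request is granted, the clock of $e$ advances only during main rounds, and its advance in a main round is the total size of the requests charged to $e$ that were issued in this round and have been granted.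
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first claim holds for the root and for calls through (A5a) by the rules. In (A4a), every request charged to $m$ is charged to $e$, so $m$ is unblocked because $e$ is. A request charged to $e$ is issued by a process in the subtree of $e$, and the recursion reaches that process only through $\mathrm{Act}(e)$. At such a stage $e$ is unblocked and only one request is issued.

(ii) Auxiliary rounds begin in (A3), when none is in progress. Main rounds begin, and auxiliary rounds finish, in (A5), when an auxiliary round and no main round is in progress. Rounds finish in (A4c) and (A5c), and children are called in (A4a) and (A5a).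

(iii) These are the only rules that grant a request, and $\mathrm{Act}(a)$ is called only through (A5a).

(iv) A request issued below (A5a) has its owner in the subtree of $a$ and is not charged to $e$. So requests charged to $e$ arise in (A1) or (A4). Rounds of $e$ begin and finish within $\mathrm{Act}(e)$, when no request charged to $e$ is pending. The claims follow.
\end{proof}

In particular, if a main child ends while blocked, its pending request still blocks the parent and may still be granted; if an auxiliary process ends while blocked, its pending request is never granted.

\begin{lemma}\label{lem:attention}
If $t>t_e$ and $e$ is unended after the check of stage $t$, then at stage $t$ either $e$ is blocked or $\mathrm{Act}(e)$ is performed.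
\end{lemma}

\begin{proof}
Induction on the level; for the root this is the rule for a stage. Let $e$ have parent $p$, and let $e$ be unended and unblocked at stage $t>t_e$. Then $p$ is unended by (E3), $t>t_p$, and the round of $e$ is in progress. We show that $p$ is unblocked. Then $\mathrm{Act}(p)$ is performed; cases (A1)--(A3) do not apply, since an auxiliary round of $p$ is in progress, and it remains to see that $\mathrm{Act}(p)$ calls $\mathrm{Act}(e)$.

Let $e$ be main. No request charged to $p$ was pending when the round of $e$ began. Since then, every $\mathrm{Act}(p)$ has gone through (A4a), so every request charged to $p$ issued since then came from the subtree of $e$ along main links and is charged to $e$. As $e$ is unblocked, so is $p$, and (A4a) calls $\mathrm{Act}(e)$.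

Let $e$ be auxiliary. If a main round of $p$ were in progress, it would have begun during the round of $e$, through (A5b) because $e$ is unended, serving a request owned by $e$; by Lemma~\ref{lem:book}(iii) this request would still be pending. So no main round of $p$ is in progress. By Lemma~\ref{lem:book}(iv), and since the initial request of $p$ was granted before $p$ began a round, $p$ is unblocked, and (A5a) calls $\mathrm{Act}(e)$.
\end{proof}

\section{The clock is bounded and pays for the cover}\label{sec:clock}

The clock stays bounded because requests travel upward only along main links and main cylinders are disjoint.

\begin{lemma}\label{lem:total}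
The requests charged to a process $e$ of level $k$ have total size at most $D_k|C_e|$, where $D_k=1+2^{-k-7}<1.01$. The advance of the clock of $e$ in a finished main round with child $m$ lies between $|C_m|$ and $1.01|C_m|$.
\end{lemma}

\begin{proof}
We bound the requests issued by stage $t$, by induction on the number of processes in the subtree of $e$ started by $t$. Besides the initial request, of size $2^{-k-8}|C_e|$, all of them are issued in main rounds. In the round of $m$ they are the requests charged to $m$, of total size at most $D_{k+1}|C_m|$ by induction, and possibly a top-up request. When a top-up is issued, $e$ is unblocked, so $\delta$ is the total size of all earlier requests of the round, and the top-up brings the total to exactly $|C_m|$; after it is granted, (A4b) no longer applies. So the total in the round is at most $D_{k+1}|C_m|$. The main cylinders are disjoint subsets of $C_e$, so the sum is at most $(2^{-k-8}+D_{k+1})|C_e|=D_k|C_e|$. This also gives the upper bound in the second claim, and the lower bound is the condition under which (A4c) applies.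
\end{proof}

The next lemma is the precise form of $(*)$. For a process $e$ and $s\le t$, let $T_e(s,t)$ be the total size of the requests charged to $e$ that are issued at a stage $\ge s$ and granted at a stage $\le t$. Let $F_e(s,t)$ be the measure of the union of the cylinders $C_c$ with $t_c\le t$ such that the parent of $c$ lies in the subtree of $e$ and has starting stage $\ge s$.

\begin{lemma}\label{lem:pay}
$F_e(s,t)\le2T_e(s,t)$ for all $e$ and $s\le t$. Consequently $\lambda(V_{s,t})\le\alpha_t-\alpha_s$.
\end{lemma}

\begin{proof}
Induction on the number of processes in the subtree of $e$ started by $t$. If $e$ has no child started by $t$, then $F_e(s,t)=0$. So let $e$ have such a child.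

\emph{Case 1: $t_e\ge s$.} Every counted cylinder lies in the cylinder of a child of $e$ started by $t$. Let $S$ be the total advance of the clock of $e$ in main rounds finished by $t$. By Lemma~\ref{lem:total}, the cylinders of these rounds have total measure at most $S$. During an auxiliary round with child $a$ finished by $t$, the clock advanced by at least $2|C_a|$, and by Lemma~\ref{lem:book}(ii),(iv) this happened in main rounds finished within it. So the cylinders of finished auxiliary rounds have total measure at most $S/2$. At most two rounds are unfinished, and their cylinders have measure at most $w_e$ each. All requests charged to $e$ are issued at stages $\ge t_e\ge s$, and the initial one is granted by $t$, so $T_e(s,t)\ge S+w_e$. Hence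
\[
F_e(s,t)\le\tfrac32S+2w_e\le2(S+w_e)\le2T_e(s,t).
\]

\emph{Case 2: $t_e<s$.} Now the children of $e$ are not counted themselves, and $F_e(s,t)\le\sum_cF_c(s,t)$, the sum over the children $c$ of $e$ started by $t$. Call a main round of $e$ \emph{inside} if it begins at a stage $\ge s$ and finishes at a stage $\le t$, and let $S'$ be the total advance of the clock of $e$ in inside rounds. Let $R=\sum_cT_c(s,t)$, the sum over the children of the main rounds that are not inside. The requests that make up $S'$ are issued and granted within inside rounds, those that make up $R$ are issued in other rounds, and all are counted in $T_e(s,t)$. So $S'+R\le T_e(s,t)$.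

The child $c$ of an inside round has $F_c(s,t)\le|C_c|$, which is at most the advance in its round; these children contribute at most $S'$. The other main children contribute at most $2R$ by induction. For an auxiliary child $a$, induction gives $F_a(s,t)\le2T_a(s,t)$. Consider a request of size $d$ counted in $T_a(s,t)$, issued at $u\ge s$ and granted at $v\le t$. By Lemma~\ref{lem:book}(iii), no main round of $e$ is in progress at stages $u$ and $v$, and by (A5b) the clock of $e$ advances by at least $2d$ between them. This advance comes from main rounds that begin after $u$ and finish before $v$, and these are inside. The intervals $[u,v]$ of different such requests are disjoint, since $a$ has one pending request at a time and different auxiliary rounds do not overlap in time. So $2\sum_aT_a(s,t)\le S'$. Altogether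
\[
F_e(s,t)\le S'+2R+S'=2(S'+R)\le2T_e(s,t).
\]

For the root, $F_e(s,t)=\lambda(V_{s,t})$, and a request counted in $T_e(s,t)$ is granted at a stage in $(s,t]$, so $T_e(s,t)\le\gamma_t-\gamma_s$.
\end{proof}

\section{There is always room}\label{sec:room}

A finished auxiliary round costs at least twice the measure of its child, so auxiliary cylinders fill little more than half of $C_e$. Main cylinders could fill all of $C_e$. To exclude this we show that much main measure forces much auxiliary measure, and that the opponent has paid for both. The first point is where the small size $\eta$ of main cylinders is used: it keeps the clock from overshooting.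

\begin{lemma}\label{lem:ratio}
Let $a$ be an auxiliary child of $e$. The cylinders of the finished main rounds that began during the round of $a$ have total measure at most $2.05|C_a|$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:total} it suffices to bound the total advance $A$ of the clock of $e$ in finitely many such rounds, say in all those finished by a given stage. Suppose first that all of them began through (A5b). Fix a request of $a$ of size $d$ and consider the rounds serving it. When the last of them began, the advance since the request was issued, which is the total advance in the previous ones, was less than $2d$, and the last adds at most $1.01\,d/100$. So these rounds contribute at most $2.0101\,d$. By Lemma~\ref{lem:total} for $a$, we get $A\le2.0101\cdot1.01\,|C_a|<2.05|C_a|$. If some round began through (A5c), then so did the last one, since $a$ stays ended. When it began, the advance since the start of $a$ was less than $2|C_a|$, and it adds at most $1.01|C_a|/100$, so $A<2.0101|C_a|$.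
\end{proof}

\begin{lemma}\label{lem:room}
Whenever a process has to pick a cylinder, it can.
\end{lemma}

\begin{proof}
Let $e$, of level $k$, begin a round at stage $t$. Then $e$ is unended, so \eqref{eq:alive} holds, and no main round of $e$ is in progress. In this proof all measures are in units of $|C_e|$. After the possible regridding, $M_t(C_e)-M_r(C_e)<\kappa_{k+1}/100$. By Lemma~\ref{lem:max} for $h=f_t-f_r\ge0$, the inadmissible cylinders of any fixed length $q\ge n$ in $C_e$ have total measure less than $0.01$. The cylinders to be avoided have length at most that of the cylinder to be picked, because $n$ never decreases and by the choice of $q$; so they are unions of cylinders of that length. It therefore suffices to show that the cylinders to be avoided have total measure at most $0.99$.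

\emph{Auxiliary pick.} All earlier auxiliary rounds are finished, they do not overlap in time, and each advanced the clock by at least twice the measure of its cylinder. The clock is at most $1.01$ by Lemma~\ref{lem:total}, so the earlier auxiliary cylinders have total measure at most $0.505$.

\emph{Main pick.} Let $\mu$ be the total measure of the earlier main cylinders, all of whose rounds are finished, and let $\nu$ be the total measure of the cylinders of finished auxiliary rounds. The current auxiliary cylinder has measure at most $2^{-8}$. We show that $\mu\le0.9$; this suffices since $0.9+2^{-8}<0.99$. By Lemma~\ref{lem:ratio},
\begin{equation}\label{eq:munu}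
\mu\le2.05\,(\nu+2^{-8}).
\end{equation}

Every child in a finished round has ended, and through (E1) or (E2), because $e$ is unended. Let $B$ be the union of the cylinders $J\subseteq C_e$ with $M_t(J)-b_e\ge L_k$. Since $f_t\ge f_{r_e}=b_e$ on $C_e$, Lemma~\ref{lem:max} and \eqref{eq:alive} show that $B$ has measure less than $2\kappa_k/L_k=0.01$. A child that ended through (E2) has its cylinder in $B$, because $M_u(J)$ is nondecreasing in $u$. Let $\mathcal E$ be the set of children in finished rounds that ended through (E1). Main cylinders are pairwise disjoint and so are auxiliary cylinders, so the main members of $\mathcal E$ have total measure at least $\mu-0.01$ and the auxiliary members at least $\nu-0.01$.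

For $c\in\mathcal E$ ending at stage $t'_c$ we have $\int_{C_c}(f_{t'_c}-f_{t_c})\,d\lambda\ge\kappa_{k+1}|C_c|$. The sets $C_c\times(t_c,t'_c]$ for $c\in\mathcal E$ are pairwise disjoint. For two children of the same kind, and for a main child started during the round of an auxiliary child, the cylinders are disjoint. For a main and an auxiliary child from different auxiliary rounds, one of these rounds finishes at some stage $v$ before the other begins; the child from the earlier round has $t'_c\le v$, and the child from the later round has $t_c>v$. All intervals $(t_c,t'_c]$ lie in $(t_e,t]$. So for each $u\in(t_e,t]$ the cylinders $C_c$ with $u\in(t_c,t_c']$ are disjoint, and since $f_u-f_{u-1}\ge0$,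
\[
\int_{C_e}(f_t-f_{t_e})\,d\lambda=\sum_{u=t_e+1}^{t}\int_{C_e}(f_u-f_{u-1})\,d\lambda\ge\sum_{c\in\mathcal E}\int_{C_c}(f_{t'_c}-f_{t_c})\,d\lambda\ge\kappa_{k+1}\sum_{c\in\mathcal E}|C_c| .
\]
Dividing by $|C_e|$ and using \eqref{eq:alive},
\[
1.25\,\kappa_{k+1}=\kappa_k>M_t(C_e)-M_{t_e}(C_e)\ge\kappa_{k+1}(\mu+\nu-0.02).
\]
If $\mu>0.9$, then \eqref{eq:munu} gives $\nu>0.9/2.05-2^{-8}>0.43$, and $\mu+\nu-0.02>1.31$, a contradiction.
\end{proof}

Without the term $\nu$ the last display would only give $\mu<1.27$, which says nothing. Thus the construction runs through all stages.

\section{A path of live processes}\label{sec:live}

Never ending is not enough for a process to have a child that never ends: it might stay blocked forever. Call a process \emph{live} if it never ends and every request charged to it is granted. The root is live by Lemma~\ref{lem:book}(iii).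

\begin{lemma}\label{lem:live}
Every live process has a live child.
\end{lemma}

\begin{proof}
Let $e$ be live, of level $k$. Then $\mathrm{Act}(e)$ is performed infinitely often. Indeed, if it were not performed after some stage, no further request would be charged to $e$, the pending one would be granted, and Lemma~\ref{lem:attention} would force $\mathrm{Act}(e)$. So the grid is set and auxiliary rounds begin.

Grid stages are at least $t_e$, and each regridding needs a rise of $M_t(C_e)$ by $\kappa_{k+1}/100$ since the previous grid stage. By \eqref{eq:alive} the total rise is at most $1.25\,\kappa_{k+1}$, so there are at most $125$ regriddings, and $n$ is bounded by some $n^*$. Auxiliary cylinders are disjoint and of length at most $n^*$, so finitely many auxiliary rounds begin. After one finishes, the next $\mathrm{Act}(e)$ begins another, which is possible by Lemma~\ref{lem:room}. Hence the last auxiliary round, with child $a$, never finishes.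

\emph{Case 1: some main round in it, with child $m$, never finishes.} If $m$ ended, the next $\mathrm{Act}(e)$ would finish the round or issue the top-up request; in the latter case the request would be granted and the following $\mathrm{Act}(e)$ would finish the round. So $m$ never ends. Requests charged to $m$ are charged to $e$ and are granted. So $m$ is live.

\emph{Case 2: every main round in it finishes.} Then case (A5) occurs infinitely often. Consider a period in which all main rounds begin with the same $\eta$. Let $q^*$ be the maximum of $n^*$, the lengths of the main cylinders picked before the period, and the least $q$ with $2^{-q}\le\eta$. By induction every main cylinder picked in the period has length at most $q^*$, so each of these rounds advances the clock by at least $2^{-q^*}$. If $a$ ended, then from that stage on (A5) would always be (A5c), with $\eta=|C_a|/100$; after finitely many main rounds the advance would reach $2|C_a|$ and the auxiliary round would finish. So $a$ never ends. While a request of size $d$ charged to $a$ is pending, (A5) is always (A5b), with $\eta=d/100$; after finitely many main rounds the advance since its issue reaches $2d$, and the request is granted. So $a$ is live.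
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Let $e_0$ be the root and let $e_{k+1}$ be a live child of $e_k$. Write $C_k,t_k,r_k,b_k$ for the data of $e_k$. Since $C_{k+1}\subseteq C_k$ and $|C_{k+1}|\le w_{e_k}<|C_k|$, the intersection $\bigcap_kC_k$ is a single point $z\in C_0$. The grid of $e_k$ is set after stage $t_k$, so $r_k\le t_k<r_{k+1}\le t_{k+1}$, and $t_k\ge k$.

\emph{Convergence.} Let $J$ be a cylinder with $C_{k+1}\subseteq J\subseteq C_k$ and let $t>t_{k+1}$. Then $f_t\ge f_{r_k}=b_k$ on $J$, and $M_t(J)-b_k<L_k$, since otherwise $e_{k+1}$ would end through (E2). Letting $t\to\infty$,
\begin{equation}\label{eq:sandwich}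
b_k\le M(J)\le b_k+L_k .
\end{equation}
On $C_{k+1}$ we have $b_k=f_{r_k}\le f_{r_{k+1}}=b_{k+1}\le f$, so $b_k\le b_{k+1}\le M(C_{k+1})\le b_k+L_k$. As $\sum_kL_k<\infty$, the sequence $(b_k)$ increases to a finite limit $b$. Each $[z{\upharpoonright}n]$ contained in $C_0$ lies between $C_{k+1}$ and $C_k$ for some $k$, and $k\to\infty$ as $n\to\infty$. By \eqref{eq:sandwich} and $L_k\to0$, we get $M([z{\upharpoonright}n])\to b$. Finally $f(z)\ge f_{r_k}(z)=b_k$ for all $k$, so $f(z)\ge b$, and $f(z)\le b$ by Lemma~\ref{lem:summand}(i). So $z$ is a convergence point of $f$.

\emph{Capture.} The sequence $(\alpha_t)$ is computable and nondecreasing, and by Lemma~\ref{lem:total} its limit is at most $2.02|C_0|\le2.02/8<1/2$; this is where $|C_0|\le1/8$ is used. By Lemma~\ref{lem:pay}, $(\alpha_t)$ and $(V_{s,t})$ form a clocked cover. Given $s$, the parent $e_s$ of $e_{s+1}$ has $t_s\ge s$, so $z\in C_{s+1}\subseteq V_{s,t_{s+1}}\subseteq V_s$.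
\end{proof}

This completes the proofs of Theorems~\ref{thm:averages} and~\ref{thm:main}.

\section{Separating sequences in $\Pi^0_1$ classes of positive measure}\label{sec:classes}

For a string $\tau$ and $y\in2^\omega$ let $\tau y$ be the concatenation, and let $\tau\mathcal Q=\{\tau y:y\in\mathcal Q\}$. A \emph{tail} of $z$ is a sequence $z'$ with $z=\tau z'$ for some string $\tau$. We use Ku\v cera's theorem: \emph{if $z$ is Martin-L\"of random and $\mathcal P$ is a $\Pi^0_1$ class of positive measure, then some tail of $z$ lies in $\mathcal P$.} To recall the reason, write the complement $U$ of $\mathcal P$ as a disjoint union of cylinders $[\sigma]$ with $\sigma$ in a computably enumerable set $S$. If all tails of $z$ lie in $U$, then for every $j$ the sequence $z$ begins with a concatenation of $j$ strings from $S$. The classes of such sequences are uniformly $\Sigma^0_1$ and have measure at most $\lambda(U)^j$; since $\lambda(U)<1$, a computable subsequence of them is a Martin-L\"of test, and $z$ lies in all its components.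

\begin{proof}[Proof of Corollary~\ref{cor:classes}]
Let $\mathcal P$ be a $\Pi^0_1$ class of positive measure and let $z$ be density random and not OW-random. Write $z=\tau z'$ with $z'\in\mathcal P$, and let $k=|\tau|$.

The tail $z'$ is Martin-L\"of random: if $z'\in\bigcap_nT_n$ for a test $(T_n)$, then $z\in\bigcap_n\tau T_n$, and $(\tau T_n)$ is a test. If $\mathcal Q\ni z'$ is a $\Pi^0_1$ class, then so is $\tau\mathcal Q\ni z$, and
\[
\frac{\lambda(\mathcal Q\cap[z'{\upharpoonright}n])}{2^{-n}}=\frac{\lambda(\tau\mathcal Q\cap[z{\upharpoonright}(k+n)])}{2^{-(k+n)}},
\]
so $\underline\rho(\mathcal Q\mid z')=\underline\rho(\tau\mathcal Q\mid z)=1$. Hence $z'$ is density random.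

Let $z$ fail the Oberwolfach test $(\beta,(G_\sigma))$. By Lemma~\ref{lem:ml}, $\beta$ is irrational, so its expansion is unique. Deleting $\tau$ from $z$ multiplies measures by $2^k$, and we compensate by deleting $k$ bits from $\beta$. Let $\pi=\beta{\upharpoonright}k$ and let $\beta'$ be $\beta$ with the first $k$ bits deleted. Then $\beta'=2^k\beta-N$ for some $N\in\mathbb N$, so $\beta'$ is an irrational left-c.e.\ real in $[0,1]$. Put $G'_\sigma=\{y:\tau y\in G_{\pi\sigma}\}$. This family is uniformly $\Sigma^0_1$ and nested, and $\lambda(G'_\sigma)=2^k\lambda(G_{\pi\sigma}\cap[\tau])\le2^k2^{-k-|\sigma|}=2^{-|\sigma|}$. For $\sigma=\beta'{\upharpoonright}n$ we have $\pi\sigma=\beta{\upharpoonright}(k+n)$, so $\tau z'=z\in G_{\pi\sigma}$ and $z'\in G'_\sigma$. Thus $z'$ fails $(\beta',(G'_\sigma))$ and is not OW-random.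
\end{proof}

\begin{thebibliography}{1}

\bibitem{Nies}
Andr\'e Nies, \emph{Lowness, randomness, and computable analysis}, arXiv:1607.07030 (2016).

\end{thebibliography}
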